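# Leading coefficients of Kazhdan–Lusztig polynomials and the set $\mathcal D_1$

## 1. The Hecke algebra and the numbers $\tilde\mu(y,w)$

Throughout, $(W,S)$ is a Weyl group or an affine Weyl group: a finite direct product of irreducible finite Weyl groups and irreducible affine Weyl groups. "Finite Weyl group" means that all factors are finite. We write $l$ for the length, $\le$ for the Bruhat order, $e$ for the neutral element, $P_{y,w}$ for the Kazhdan–Lusztig polynomials, with $P_{y,w}=0$ unless $y\le w$.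

**Definition ($\mu$ and $\tilde\mu$).** For $y<w$ the degree of $P_{y,w}$ is at most $(l(w)-l(y)-1)/2$. Let $\mu(y,w)$ be the coefficient of $q^{(l(w)-l(y)-1)/2}$ in $P_{y,w}$ if $l(w)-l(y)$ is odd, and $0$ if it is even. Put $\tilde\mu(y,w)=\mu(y,w)$ if $y<w$, $\tilde\mu(y,w)=\mu(w,y)$ if $w<y$, and $\tilde\mu(y,w)=0$ otherwise.

**Definition (Hecke algebra).** Let $q=v^2$ and let $H$ be the Hecke algebra over $\mathbb Z[v^{\pm1}]$ with $T_s^2=(q-1)T_s+q$. Put
$$\tilde T_w=v^{-l(w)}T_w,\qquad p_{y,w}=v^{l(y)-l(w)}P_{y,w}(v^2),\qquad C_w=\sum_y p_{y,w}\tilde T_y,\qquad C_xC_y=\sum_z h_{x,y,z}C_z .$$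

So $p_{w,w}=1$, and for $y<w$ we have $p_{y,w}\in v^{-1}\mathbb Z[v^{-1}]$ with $v^{-1}$-coefficient $\mu(y,w)$. The following facts are used all the time.

* $h_{x,y,z}$ is invariant under $v\mapsto v^{-1}$ and has coefficients in $\mathbb N$ (positivity).
* $C_w\mapsto C_{w^{-1}}$ is an anti-automorphism, so $h_{x,y,z}=h_{y^{-1},x^{-1},z^{-1}}$, and $\tilde\mu(y,z)=\tilde\mu(y^{-1},z^{-1})$.
* Parity: $h_{x,y,z}\in v^{l(x)+l(y)+l(z)}\mathbb Z[v^{\pm2}]$. Indeed, the ring automorphism $\hat\sigma$ of $H$ with $v\mapsto -v$, $T_w\mapsto T_w$ exists because the relations only involve $q$, and $C_x=v^{-l(x)}\sum_yP_{y,x}(v^2)T_y$ gives $\hat\sigma(C_x)=(-1)^{l(x)}C_x$. Apply $\hat\sigma$ to $C_xC_y=\sum h_{x,y,z}C_z$.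

**Example 1 (dihedral groups).** Let $S=\{s,t\}$ and let $st$ have order $m\in\{3,4,6,\infty\}$ (types $A_2,B_2,G_2,\tilde A_1$). Here $P_{y,w}=1$ for all $y\le w$. So $\mu(y,w)=1$ if $y<w$ and $l(w)-l(y)=1$, and $\mu(y,w)=0$ otherwise. The rule $C_sC_w=C_{sw}+\sum_{z<w,\,sz<z}\mu(z,w)C_z$ for $sw>w$ gives
$$C_sC_t=C_{st},\qquad C_sC_w=C_{sw}+C_{tw}\ \ (sw>w,\ l(w)\ge2),\qquad C_sC_w=(v+v^{-1})C_w\ \ (sw<w),$$
since the only $z<w$ of length $l(w)-1$ that starts with $s$ is $tw$.

## 2. Cells, the $\mathbf a$-function, and the sets $\mathcal D_i$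

**Definition (cells).** $x\le_Ly$ means that $C_x$ occurs in $C_hC_y$ for some $h\in W$; $x\le_Ry$ means that it occurs in some $C_yC_h$; $x\le_{LR}y$ that it occurs in some $C_hC_yC_{h'}$. By positivity nothing cancels, so these relations are transitive: they are the Kazhdan–Lusztig preorders. The classes of $\sim_L,\sim_R,\sim_{LR}$ are the left, right and two-sided cells.

In particular $h_{x,y,z}\ne0$ implies $z\le_Ly$ and $z\le_Rx$. Cells of a direct product are products of cells. We write $c\le_{LR}x$ etc. for cells as well.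

**Definition ($\mathbf a$-function).** $a(z)=\max_{x,y}\deg_vh_{x,y,z}$; it is finite for our $W$. Let $\gamma(x,y;z)$ and $\beta(x,y;z)$ be the coefficients of $v^{a(z)}$ and $v^{a(z)-1}$ in $h_{x,y,z}$.

**Definition ($\mathcal D_i$).** Let $\delta(z)=\deg P_{e,z}$, and let $\pi_z>0$ be the leading coefficient of $P_{e,z}$. One has $l(z)-a(z)-2\delta(z)\ge0$ (Lusztig), and $\mathcal D_i=\{d\in W: l(d)-a(d)-2\delta(d)=i\}$. The elements of $\mathcal D_0$ are the distinguished involutions.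

In terms of $p_{e,z}=v^{-l(z)}P_{e,z}(v^2)$: its highest power of $v$ is $v^{-l(z)+2\delta(z)}$, so $z\in\mathcal D_i$ means that $p_{e,z}$ starts at $v^{-a(z)-i}$.

The published facts that we need are due to Lusztig (*Cells in affine Weyl groups I, II*; *Hecke algebras with unequal parameters*, CRM 2003, Chapters 14–18, properties P1–P15). They pass to direct products because $h,p,\gamma$ are multiplicative and $a$ is additive.

* **(P1)** $\deg_vh_{x,y,z}\le a(z)$. Also $p_{e,z}\in v^{-a(z)}\mathbb Z[v^{-1}]$, with $v^{-a(z)}$-coefficient $1$ if $z\in\mathcal D_0$ and $0$ otherwise. If $d\in\mathcal D_0$ then $d=d^{-1}$.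
* **(P2)** $\gamma(x,y;z)\ne0$ implies $x\sim_Ly^{-1}$, $y\sim_Lz$, $x\sim_Rz$. Also $x\sim_{LR}x^{-1}$.
* **(P3)** $w\le_{LR}x$ implies $a(w)\ge a(x)$. If $w\le_*x$ and $a(w)=a(x)$, then $w\sim_*x$, for $*=L,R,LR$. (So $a$ is constant on two-sided cells.)
* **(P4)** Each left cell contains exactly one element of $\mathcal D_0$, and $\mathcal D_0$ is finite.
* **(P7)** For $I\subset S$ the $a$-function of $W_I$ is the restriction of that of $W$. In a finite $W_I$ the longest element $w_I$ has $a(w_I)=l(w_I)$.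

(The numbers P5, P6 are reserved for the next section.)

**Example 2 (dihedral groups again).** By Example 1, left multiplication keeps the last letter of an element, until the longest element $w_0$ (if $m<\infty$) is reached. For $1\le l(w)\le m-1$, elements with the same last letter and neighboring lengths occur in each other's products: $C_sC_w$ contains $C_{sw}$, and $C_tC_{sw}$ contains $C_w$. No product with $C_{w_0}$ leads back to a shorter element, and $C_e$ occurs in no product $C_sC_w$ or $C_tC_w$. So the left cells are $\{e\}$, $\{w_0\}$, and two more, given by the last letter. Since $st\sim_Lt$ and $st\sim_Rs$, the two-sided cells are $\{e\}$, $c_1$, and $\{w_0\}$, where $c_1$ is everything else. By (P7), $a(s)=1$ and $a(w_0)=m$, so $a=0,1,m$ on the three cells. As $\delta=0$ everywhere,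
$$\mathcal D_0=\{e,s,t,w_0\},\qquad \mathcal D_i=\{z\in c_1: l(z)=i+1\}\ (i\ge1),\qquad \mathcal D_1=\{st,ts\}$$
(without $w_0$ if $m=\infty$).

## 3. The based ring of a two-sided cell

**Definition (based ring).** For a two-sided cell $c$ let $J_c=\bigoplus_{x\in c}\mathbb Zt_x$ with $t_xt_y=\sum_z\gamma(x,y;z)t_z$.

* **(P5)** $J_c$ is an associative ring with unit $1=\sum_{d\in\mathcal D_0\cap c}t_d$. For $d\in\mathcal D_0\cap c$: $t_yt_d=t_y$ if $y\sim_Ld$ and $0$ otherwise; $t_dt_y=t_y$ if $y\sim_Rd$ and $0$ otherwise. Let $\tau_0$ be the linear form with $\tau_0(t_d)=1$ for $d\in\mathcal D_0$ and $\tau_0(t_x)=0$ otherwise; then $\tau_0(t_xt_y)=\delta_{x,y^{-1}}$. The map $t_x^\flat=t_{x^{-1}}$ is an anti-automorphism.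

Consequences: $\tau_0(jj')=\tau_0(j'j)$, $\tau_0(j^\flat)=\tau_0(j)$, $\gamma(x,y;z)=\tau_0(t_xt_yt_{z^{-1}})$.

* **(P6)** For $x\in W$, $y\in c$ put $C_x*t_y=\sum_{z\in c}h_{x,y,z}t_z$ and $t_y*C_x=\sum_{z\in c}h_{y,x,z}t_z$. This makes $\mathbb Z[v^{\pm1}]\otimes J_c$ a left and a right $H$-module, with $C_x*(jj')=(C_x*j)j'$ and $(jj')*C_x=j(j'*C_x)$ (top coefficients in Lusztig's P15). Hence $\varphi_c(h)=h*1$ is a ring homomorphism $H\to\mathbb Z[v^{\pm1}]\otimes J_c$.

**Definition (blocks).** For $d_1,d_2\in\mathcal D_0\cap c$ let $J_{d_1d_2}=\{y\in c:y\sim_Rd_1,\ y\sim_Ld_2\}$ and $J_d=J_{dd}$.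

By (P4) (and inversion) these sets partition $c$; inversion exchanges $J_{d_1d_2}$ and $J_{d_2d_1}$. They are nonempty: as $d_1\le_{LR}d_2$, $C_{d_1}$ occurs in some $C_hC_{d_2}C_{h'}$, hence in $C_wC_{h'}$ for some $C_w$ occurring in $C_hC_{d_2}$. Then $d_1\le_Rw\le_Ld_2$, so $w\in c$, and (P3) gives $w\in J_{d_1d_2}$.

**Example 3 (type $A_2$).** Here $c_1=\{s,t,st,ts\}$, $J_s=\{s\}$, $J_{st}$ (that is, $d_1=s,d_2=t$) is $\{st\}$, and so on. From $C_{st}=C_sC_t$ we get
$$C_{st}C_{ts}=C_sC_tC_tC_s=(v+v^{-1})C_sC_{ts}=(v+v^{-1})(C_{w_0}+C_s),$$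
so $t_{st}t_{ts}=t_s$. Together with the exchanged relation $t_{ts}t_{st}=t_t$ and (P5), $J_{c_1}$ is the ring of $2\times2$ integer matrices with $t_s,t_{st},t_{ts},t_t$ as matrix units $E_{11},E_{12},E_{21},E_{22}$.

## 4. Lusztig's description of $\mathcal D_1$

The question is: can one recognize $\mathcal D_1$, which is defined by the leading terms of the polynomials $P_{e,z}$, from the numbers $\tilde\mu(z,d)$ with $d$ a distinguished involution in the same two-sided cell? The expected answer is a conjecture of Lusztig (1987), quoted in Liping Wang, "Leading coefficients of the Kazhdan-Lusztig polynomials for an Affine Weyl group of type $\widetilde{B_2}$", arXiv:0805.3463 (2008). We prove it.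

**Theorem A.** Let $W$ be a Weyl group or an affine Weyl group and $z\in W$. Then $z\in\mathcal D_1$ if and only if there is $d\in\mathcal D_0$ with $z\sim_{LR}d$ and $\tilde\mu(z,d)\ne0$.

Put $g(z)=\pi_z$ if $z\in\mathcal D_1$ and $g(z)=0$ otherwise.

**Theorem B.** Let $c$ be a two-sided cell. There are an element $N=\sum_{x\in c}n_xt_x\in J_c$ with $n_x=n_{x^{-1}}\ge0$ and a linear form $k:J_c\to\mathbb Z$ with $k(jj')=k(j'j)$ and $k(t_x)\ge0$ for all $x\in c$, such that $g(x)=n_x+k(t_x)$ for $x\in c$, and for all $y,z\in c$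
$$\tilde\mu(y,z)=\tau_0(t_{y^{-1}}t_zN)+\tau_0(t_zt_{y^{-1}}N)+k(t_zt_{y^{-1}}).$$
For $d\in\mathcal D_0\cap c$ and $z\in c$: $\tilde\mu(z,d)=[z\sim_Ld]\,g(z)+[z\sim_Rd]\,n_z$. Hence, for $z\in\mathcal D_1$ and $d\in\mathcal D_0$ with $z\sim_Ld$: $\tilde\mu(z,d)=\pi_z$ if $z\not\sim_Lz^{-1}$, and $\pi_z\le\tilde\mu(z,d)\le2\pi_z$ if $z\sim_Lz^{-1}$. If $W$ is a finite Weyl group then $k=0$, and $\tilde\mu(z,d)=2g(z)$ whenever $z\sim_Ld\sim_Rz$.

Here $[\,\cdot\,]$ is $1$ if the condition holds and $0$ if not.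

## 5. Dihedral groups by hand

In the situation of Examples 1 and 2 take $d\in\mathcal D_0$ and $z\sim_{LR}d$. In the one-element cells, $\tilde\mu(z,d)=\tilde\mu(d,d)=0$. In $c_1$, $d\in\{s,t\}$. If $l(z)=1$ then $\tilde\mu(z,d)=0$. If $l(z)\ge2$ then $d<z$ and $\tilde\mu(z,d)\ne0$ exactly when $l(z)=2$. So the condition of Theorem A selects $\{st,ts\}=\mathcal D_1$.

The condition $z\sim_{LR}d$ cannot be dropped: $\tilde\mu(e,s)=1$ with $s\in\mathcal D_0$, but $e\in\mathcal D_0$ is not in $\mathcal D_1$.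

Look at $z=st$ more closely. We have $\tilde\mu(st,t)=1$ with $st\sim_Lt$, and $\tilde\mu(st,s)=1$ with $st\sim_Rs$. The first value is $g(st)=\pi_{st}=1$. The second is the $v^0$-coefficient of $h_{s,t,st}=1$, that is, $\beta(s,t;st)$. So two different kinds of numbers produce $\tilde\mu(z,d)$: leading coefficients of $P_{e,z}$, and subleading coefficients of products of distinguished involutions. This is the general pattern, and the whole difficulty is to compare them.

## 6. Computing $\tau(C_zC_{y^{-1}})$ in two ways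

**Fix a two-sided cell $c$ and put $a=a(c)$.** If $a=0$, then $c=\{e\}$, because $w\ne e$ satisfies $w\le_{LR}s$ for some $s\in S$, whence $a(w)\ge a(s)=1$. As $e\in\mathcal D_0$ and $\tilde\mu(e,e)=0$, all claims hold for $c=\{e\}$ with $N=0$, $k=0$. **So let $a\ge1$.**

For $w\in c$, $g(w)$ is the coefficient of $v^{-a-1}$ in $p_{e,w}$: for $w\in\mathcal D_1$ this is the leading coefficient, for $w\in\mathcal D_i$, $i\ge2$, it is $0$, and for $w\in\mathcal D_0$ it is $0$ because $p_{e,w}$ involves only exponents of one parity. Extend $g$ linearly to $J_c$. Clearly $g(w)=g(w^{-1})$.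

The first lemma is there to make sure that no other cell interferes at the subleading order.

**Lemma 1.** If $x,y\in c$ and $z\notin c$, then $\beta(x,y;z)=0$.

*Proof.* Let $c'$ be the two-sided cell of $z$, and $a'=a(z)$. We have $\varphi_{c'}(C_x)=\sum_{d\in\mathcal D_0\cap c',\,w\in c'}h_{x,d,w}t_w$. Since $x\notin c'$, (P2) says $\gamma(x,d;w)=0$, so all coefficients have degree $\le a'-1$. The same holds for $y$. The structure constants of $J_{c'}$ are constants, so the coefficients of $\varphi_{c'}(C_xC_y)$ have degree $\le2a'-2$. On the other hand $\varphi_{c'}(C_xC_y)=\sum_wh_{x,y,w}\varphi_{c'}(C_w)$, and all coefficients are in $\mathbb N[v^{\pm1}]$, so nothing cancels. The coefficient of $t_z$ in $\varphi_{c'}(C_z)$ contains $v^{a'}$, since $\gamma(z,d;z)=1$ for $d\sim_Lz$. Hence $\deg h_{x,y,z}+a'\le2a'-2$. $\square$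

In Example 3, $h_{st,ts,w_0}=v+v^{-1}$ has degree $1=a(w_0)-2$.

The next lemma packages all subleading coefficients inside $c$ into one element of $J_c$.

**Lemma 2.** Let $n_w=\sum_{d,d'\in\mathcal D_0\cap c}\beta(d,d';w)$ and $N=\sum_{w\in c}n_wt_w$. Then $\sum_{z\in c}\beta(x,y;z)t_z=t_xNt_y$ for $x,y\in c$. Moreover $n_w=n_{w^{-1}}\ge0$, $N$ is a finite sum, and $n_w=\beta(d,d;w)$ for $w\in J_d$.

*Proof.* By (P6), $\sum_{z\in c}h_{x,y,z}t_z=C_x*t_y=C_x*(1\cdot t_y)=(C_x*1)t_y$. By definition $C_x*t_d=\sum_{z\in c}h_{x,d,z}t_z=t_x*C_d$, so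
$$C_x*1=\sum_dC_x*t_d=\sum_dt_x*C_d=\sum_d(t_x\cdot1)*C_d=t_xu,\qquad u=\sum_d1*C_d=\sum_{d,d'}\sum_{z\in c}h_{d',d,z}t_z .$$
The coefficient of $v^a$ in $u$ is $\sum_{d,d'}t_{d'}t_d=1$, that of $v^{a-1}$ is $N$, and no higher powers occur. Thus
$$\sum_{z\in c}h_{x,y,z}t_z=t_x\,u\,t_y,\qquad \varphi_c(C_x)=t_xu,\qquad u=v^a\cdot1+v^{a-1}N+(\text{lower powers of }v). \tag{1}$$
Take coefficients of $v^{a-1}$. From $h_{d,d',w}=h_{d',d,w^{-1}}$ we get $n_w=n_{w^{-1}}$; positivity gives $n_w\ge0$; finiteness holds since $\mathcal D_0\cap c$ is finite. If $h_{d,d',w}\ne0$ with $w\in c$, then $w\le_Rd$, $w\le_Ld'$, so $w\sim_Rd$, $w\sim_Ld'$ by (P3); hence for $w\in J_d$ only $\beta(d,d;w)$ contributes. $\square$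

For a dihedral group, $N=t_{st}+t_{ts}$ in $J_{c_1}$: $h_{s,s,s}=v+v^{-1}$ has no $v^0$-term, and $h_{s,t,st}=h_{t,s,ts}=1$.

**Proposition 3.** For $y,z\in c$: $\tilde\mu(y,z)=g(t_zt_{y^{-1}})+\tau_0(t_zNt_{y^{-1}})$.

*Proof.* Let $\tau:H\to\mathbb Z[v^{\pm1}]$ be the linear form $\tau(T_w)=\delta_{w,e}$. We have $\tau(\tilde T_x\tilde T_{x'})=\delta_{xx',e}$, so $\tau(C_zC_{y^{-1}})=\sum_xp_{x,z}p_{x,y}$. Terms with $x\ne y,z$ lie in $v^{-2}\mathbb Z[v^{-1}]$. If $y\neq z$, the terms $x=z$ and $x=y$ give $p_{z,y}+p_{y,z}$, with $v^{-1}$-coefficient $\tilde\mu(y,z)$; if $y=z$, that term is $1$. So in all cases the $v^{-1}$-coefficient is $\tilde\mu(y,z)$.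

Also $\tau(C_zC_{y^{-1}})=\sum_wh_{z,y^{-1},w}p_{e,w}$. By (P1) the first factor has degree $\le a(w)$ and the second degree $\le-a(w)$. So the $v^{-1}$-coefficient is the sum of two parts. The first is the sum over $w$ of $\gamma(z,y^{-1};w)$ times the coefficient of $v^{-a(w)-1}$ in $p_{e,w}$; here $w\in c$ by (P2), and this part is $g(t_zt_{y^{-1}})$. The second is $\sum_{w\in\mathcal D_0}\beta(z,y^{-1};w)$; by Lemma 1 only $w\in c$ contribute, and by Lemma 2 this is $\tau_0(t_zNt_{y^{-1}})$. $\square$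

Put $n(j)=\tau_0(jN)$ for $j\in J_c$; so $n(t_x)=n_{x^{-1}}=n_x$. Put $k=g-n$. Since $N^\flat=N$, we have $n(j^\flat)=\tau_0((Nj)^\flat)=\tau_0(Nj)=n(j)$. Likewise $g(j^\flat)=g(j)$.

The next lemma extracts what the symmetry $\tilde\mu(y,z)=\tilde\mu(y^{-1},z^{-1})$ says.

**Lemma 4.** $k(jj')=k(j'j)$ for all $j,j'\in J_c$. Hence $k(t_x)=0$ unless $x\in J_d$ for some $d$. Moreover
$$\tilde\mu(y,z)=n(t_{y^{-1}}t_z)+n(t_zt_{y^{-1}})+k(t_zt_{y^{-1}}).$$

*Proof.* By Proposition 3 and the trace property of $\tau_0$, $\tilde\mu(y,z)=n(t_{y^{-1}}t_z)+g(t_zt_{y^{-1}})$. Replacing $(y,z)$ by $(y^{-1},z^{-1})$, it also equals $n(t_yt_{z^{-1}})+g(t_{z^{-1}}t_y)$, which by $\flat$-invariance is $n(t_zt_{y^{-1}})+g(t_{y^{-1}}t_z)$. Comparing, $k(t_zt_{y^{-1}})=k(t_{y^{-1}}t_z)$. The formula follows with $g=n+k$. If $x\in J_{d_1d_2}$ with $d_1\ne d_2$, then $k(t_x)=k(t_{d_1}t_x)=k(t_xt_{d_1})=0$. $\square$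

**Proposition 5.** For $d\in\mathcal D_0\cap c$ and $z\in c$: $\tilde\mu(z,d)=[z\sim_Ld]\,g(z)+[z\sim_Rd]\,n_z$. If $k(t_x)\ge0$ for all $x\in c$, then Theorem A holds for all $z\in c$.

*Proof.* Put $y=d$ in Proposition 3: $g(t_zt_d)=[z\sim_Ld]g(z)$ and $\tau_0(t_zNt_d)=n(t_dt_z)=[z\sim_Rd]n_z$. If $z\in\mathcal D_1$, take $d\in\mathcal D_0$ with $d\sim_Lz$; then $\tilde\mu(z,d)\ge g(z)>0$. Conversely let $\tilde\mu(z,d)\ne0$ with $d\in\mathcal D_0\cap c$. Then $g(z)>0$, or $n_z>0$ and then $g(z)=n_z+k(t_z)>0$. So $z\in\mathcal D_1$. $\square$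

## 7. The point where counting stops, and derivations

For $z\in J_{d_1d_2}$ with $d_1\ne d_2$ we are done: $k(t_z)=0$ gives $g(z)=n_z$. The case left over is $w\in J_d$, where $\tilde\mu(w,d)=g(w)+n_w$. Here we must exclude that $n_w>0$ and $g(w)=0$. The computation gives only that $k=g-n$ vanishes on commutators of $J_c$. It gives no sign, because $g(w)$ comes from $P_{e,w}$ and $n_w$ from $h_{d,d,w}$, and nothing so far compares the two. So what remains is

$$n_w\le g(w)\qquad\text{for all } w\in J_d,\ d\in\mathcal D_0\cap c. \tag{2}$$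

The way out is to read both numbers as dimensions, using Soergel bimodules, where $\tilde\mu(x,y)$ is the dimension of the space of degree-one maps $B_x\to B_y$. Modulo lower cells, $B_d$ will have a unit $\eta_d:R\to B_d$ and a multiplication $m_d:B_dB_d\to B_d$, and for $w\in J_d$ the object $B_w$ will have a left and a right action of $B_d$. We shall see that $g(w)$ is the dimension of a space $G(w)$ of maps $R\to B_w$, to be thought of as elements $\zeta$ of the bimodule $B_w$. Then $n_w$ is the dimension of a space $\mathrm{Der}(w)$ of degree-one maps $D:B_d\to B_w$ that kill the unit, to be thought of as derivations. Each $\zeta$ gives an inner derivation $D_\zeta$. If every derivation is inner, (2) follows.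

We do not show directly that each derivation is inner. Instead, the numbers $h^1(w)=\dim\mathrm{coker}(G(w)\to\mathrm{Der}(w))$ are shown to be the coefficients of a central element of $J_c$. A central element with nonnegative coefficients that vanishes on one block $J_{d_0}$ vanishes on all $J_d$. So it suffices to find one $d_0$ in each cell with $n_w=0$ on $J_{d_0}$. The comparison with derivations is only a guide: all identities used below are proved separately.

## 8. Soergel bimodules modulo lower cells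

The inputs are from Soergel (2007) and Elias–Williamson, *The Hodge theory of Soergel bimodules* (Ann. Math. 2014) and *Relative hard Lefschetz for Soergel bimodules* (JEMS 2021). Fix their reflection faithful real realization $\mathfrak h$, and let $R=\mathrm{Sym}(\mathfrak h^*)$ with $\deg\mathfrak h^*=2$. Let $B_w$ be the self-dual indecomposable Soergel bimodules, $B_e=R$. Conventions: $M(1)^i=M^{i+1}$, $\mathrm{Hom}^i(M,N)=\mathrm{Hom}(M,N(i))$, $MN=M\otimes_RN$. So $\mathrm{Hom}^i(M(j),N(j'))=\mathrm{Hom}^{i-j+j'}(M,N)$.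

* **(S1)** $B_xB_y\cong\bigoplus_{z,j}B_z(j)^{m_{z,j}}$ with $\sum_jm_{z,j}v^j=h_{x,y,z}$; the Krull–Schmidt theorem holds.
* **(S2)** $\mathrm{Hom}^\bullet(B_x,B_y)$ is graded free over $R$, with $\sum_i(\#\text{generators of degree }i)\,v^{-i}=\sum_zp_{z,x}p_{z,y}$. Hence $\mathrm{Hom}^i(B_x,B_y)=0$ for $i<0$, $\mathrm{Hom}^0(B_x,B_y)=\mathbb R^{\delta_{xy}}$, $\dim\mathrm{Hom}^1(B_x,B_y)=\tilde\mu(x,y)$.
* **(S3)** $-\otimes B_y$ and $-\otimes B_{y^{-1}}$ are biadjoint in degree $0$, and so are $B_y\otimes-$ and $B_{y^{-1}}\otimes-$; the adjunctions are given by tensoring and composing with units and counits. In particular there are $\mathrm{coev}_y:R\to B_{y^{-1}}B_y$ and $\mathrm{ev}_y:B_yB_{y^{-1}}\to R$ with $(\mathrm{ev}_y\otimes1)(1\otimes\mathrm{coev}_y)=1_{B_y}$. Interchanging left and right actions is a tensor-reversing autoequivalence (the flip), with $B_x\mapsto B_{x^{-1}}$; we fix such isomorphisms.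
* **(S4)** (Relative hard Lefschetz) Let $\rho\in\mathfrak h^*$ be dominant regular and let $\hat\rho$ be the degree-$2$ endomorphism $b\otimes b'\mapsto b\rho\otimes b'$ of $B_xB_y$. In a decomposition of $B_xB_y$ into summands $B_w(j)$, for each $i\ge0$ and each $w$, the matrix of components of $\hat\rho^{\,i}$ from the summands $B_w(i)$ to the summands $B_w(-i)$ is invertible. These components are scalars, since $\mathrm{Hom}^{2i}(B_w(i),B_w(-i))=\mathrm{Hom}^0(B_w,B_w)=\mathbb R$.

We use the interchange law $(f\otimes1)(1\otimes f')=(1\otimes f')(f\otimes1)$ constantly. For instance $(f\otimes1_d)(1_y\otimes\eta)=(1_z\otimes\eta)f$ for $f:B_y\to B_z$ and $\eta:R\to B_d$.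

**Example 4 (type $A_1$).** Let $\alpha$ be the simple root and $R^s$ the invariants. $B_s=R\otimes_{R^s}R(1)$ and $B_sB_s=R\otimes_{R^s}R\otimes_{R^s}R(2)\cong B_s(1)\oplus B_s(-1)$, matching $C_s^2=(v+v^{-1})C_s$. Let $\partial(r)=(r-s(r))/\alpha$, so $\partial(\alpha)=2$. There is a bimodule map $\eta:R\to B_s$ of degree $1$, $1\mapsto\frac12(\alpha\otimes1+1\otimes\alpha)$, and a map $m:B_sB_s\to B_s$ of degree $-1$, $r\otimes r'\otimes r''\mapsto r\otimes\partial(r')r''$. (For $\eta$ one checks $\alpha(\alpha\otimes1+1\otimes\alpha)=(\alpha\otimes1+1\otimes\alpha)\alpha$, because $\alpha^2\in R^s$.) Then $m(1\otimes\eta)$ sends $r\otimes r''$ to $m(r\otimes\frac12\alpha\otimes r''+r\otimes\frac12\otimes\alpha r'')=r\otimes r''$, so $\eta$ is a unit for $m$. The map $\iota:r\otimes r''\mapsto r\otimes1\otimes r''$ has degree $-1$, and $m\hat\rho\,\iota=\partial(\rho)=\langle\rho,\alpha^\vee\rangle>0$. The next section constructs $\eta$, $m$, $\iota$ for a general distinguished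 involution, with degrees $a,-a,-a$.

**Definition (quotient).** Write $w\prec c$ if $w\le_{LR}c$ and $w\notin c$; then $a(w)\ge a+1$ by (P3). If $B_z(j)$ is a summand of $B_wB_x$ or $B_xB_w$ with $w\prec c$, then $z\le_{LR}w$, so $a(z)\ge a+1$ and $z\prec c$. Hence the morphisms that factor through finite sums of shifts of $B_w$, $w\prec c$, form a tensor ideal. $\overline{\mathrm{Hom}}$ denotes $\mathrm{Hom}$ modulo this ideal.

Composition, $\otimes$, the adjunctions and the flip descend (note $w\prec c$ iff $w^{-1}\prec c$). For $x,y\in c$, in the quotient $B_xB_y\cong\bigoplus_{w\in c,\,|j|\le a}B_w(j)^{m_{w,j}}$, and all $w$ that occur satisfy $w\sim_Rx$, $w\sim_Ly$. Three observations control low degrees.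

**(3)** *For $x,w\in c$ and $i\le1$: $\overline{\mathrm{Hom}}{}^i(B_x,B_w)=\mathrm{Hom}^i(B_x,B_w)$.* A morphism through $B_{w'}$, $w'\prec c$, is a sum of products of two morphisms of degree $\ge1$ each, since $w'\ne x,w$. Put $M(x,w)=\mathrm{Hom}^1(B_x,B_w)$, of dimension $\tilde\mu(x,w)$.

**(4)** *For $w\in c$ and $i\le a+1$: $\overline{\mathrm{Hom}}{}^i(R,B_w)=\mathrm{Hom}^i(R,B_w)$.* By (S2) with $x=e$, the generators of $\mathrm{Hom}^\bullet(R,B_w)$ are counted by $p_{e,w}$, so this space starts in degree $\ge a(w)$. A morphism through $B_{w'}$, $w'\prec c$, has degree $\ge a(w')+1\ge a+2$. So for $i<a$ the space is $0$. For $i=a$ it is $\mathbb R\eta_w$ with $\eta_w\ne0$ if $w\in\mathcal D_0$, and $0$ otherwise. For $i=a+1$ call it $G(w)$; since $R$ lives in even degrees, $\dim G(w)=g(w)$.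

**(5)** *For $y_1,\dots,y_r,z\in c$: $\overline{\mathrm{Hom}}{}^i(B_{y_1}\cdots B_{y_r},B_z)=0$ for $i<-(r-1)a$, and for $i=-(r-1)a$ its dimension is the coefficient of $t_z$ in $t_{y_1}\cdots t_{y_r}$.* Decomposing iteratively, $B_{y_1}\cdots B_{y_r}$ is in the quotient a sum of $B_w(j)$ with $w\in c$, $|j|\le(r-1)a$. The summand $B_w(-(r-1)a)$ occurs as often as $t_w$ in $t_{y_1}\cdots t_{y_r}$, because the $h$'s are symmetric under $v\mapsto v^{-1}$. Finally $\overline{\mathrm{Hom}}{}^i(B_w(j),B_z)=\overline{\mathrm{Hom}}{}^{i-j}(B_w,B_z)$ vanishes for $i<j$ and is $\mathbb R^{\delta_{wz}}$ for $i=j$, by (3) and (S2).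

## 9. Units, actions, and a linear section

First we construct the right action of $B_d$ on $B_y$.

**Lemma 6 (units).** Let $y\in c$, $d\in\mathcal D_0$, $d\sim_Ly$. There is a unique $r_y\in\overline{\mathrm{Hom}}{}^{-a}(B_yB_d,B_y)$ with $r_y(1_y\otimes\eta_d)=1_y$, and it spans this space. If instead $d\sim_Ry$, there is a unique $l_y\in\overline{\mathrm{Hom}}{}^{-a}(B_dB_y,B_y)$ with $l_y(\eta_d\otimes1_y)=1_y$, and it spans this space. For $y=d\in\mathcal D_0\cap c$, $r_d=l_d=:m_d$.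

*Proof.* The space is one-dimensional by (5) and $t_yt_d=t_y$, so uniqueness is clear, as is the spanning statement once $r_y$ exists. For existence, decompose $B_{y^{-1}}B_y=\bigoplus B_w(j)$ before passing to the quotient. A nonzero component of $\mathrm{coev}_y$ lies in $\mathrm{Hom}^0(R,B_w(j))=\mathrm{Hom}^j(R,B_w)$, so $j\ge a(w)$ by (S2) and (P1). But $j\le a(w)$ by (P1). Hence $j=a(w)$, $w\in\mathcal D_0$, and $\gamma(y^{-1},y;w)\ne0$; so $w\sim_Ly$ by (P2), and $w=d$ by (P4). Therefore $\mathrm{coev}_y=\iota_0\eta_d$ with $\iota_0\in\mathrm{Hom}^{-a}(B_d,B_{y^{-1}}B_y)$. Put $r_y=(\mathrm{ev}_y\otimes1)(1_y\otimes\iota_0)$. Then $r_y(1_y\otimes\eta_d)=(\mathrm{ev}_y\otimes1)(1_y\otimes\mathrm{coev}_y)=1_y$.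

The statement for $l_y$ follows by the flip, which maps $\eta_d$ to a nonzero multiple of $\eta_d$. For $y=d$, both maps span the same line, so $r_d=\lambda l_d$. Compose with $\eta_d\otimes\eta_d=(1\otimes\eta_d)\eta_d=(\eta_d\otimes1)\eta_d$: the left side gives $\eta_d$ and the right side $\lambda\eta_d$. As $\eta_d\ne0$ in the quotient by (4), $\lambda=1$. $\square$

The next lemma replaces associativity and module axioms: in lowest degree one may move actions past any map.

**Lemma 7 (sliding).** Let $w,y,z\in c$, $d\in\mathcal D_0\cap c$ and $p\in\overline{\mathrm{Hom}}{}^{-a}(B_wB_y,B_z)$. Then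
$$\begin{aligned}p(1_w\otimes r_y)&=r_z(p\otimes1_d)&&\text{if }y\sim_Lz\sim_Ld,\\ p(1_w\otimes l_y)&=p(r_w\otimes1_y)&&\text{if }w\sim_Ld\sim_Ry,\\ p(l_w\otimes1_y)&=l_z(1_d\otimes p)&&\text{if }w\sim_Rz\sim_Rd.\end{aligned}\tag{6}$$

*Proof.* For $y\sim_Ld$ consider
$$(1_w\otimes1_y\otimes\eta_d)^*:\overline{\mathrm{Hom}}{}^{-2a}(B_wB_yB_d,B_z)\to\overline{\mathrm{Hom}}{}^{-a}(B_wB_y,B_z).$$
It is onto, since $p\mapsto p(1_w\otimes r_y)$ is a section; by (5) the two dimensions are the coefficients of $t_z$ in $t_wt_yt_d$ and in $t_wt_y$, which are equal. So it is an isomorphism. In the same way, $(1_w\otimes\eta_d\otimes1_y)^*$ on $\overline{\mathrm{Hom}}{}^{-2a}(B_wB_dB_y,B_z)$ is an isomorphism for $w\sim_Ld\sim_Ry$ (section $p\mapsto p(1_w\otimes l_y)$, and $t_wt_dt_y=t_wt_y$). So is $(\eta_d\otimes1_w\otimes1_y)^*$ on $\overline{\mathrm{Hom}}{}^{-2a}(B_dB_wB_y,B_z)$ for $w\sim_Rd$ (section $p\mapsto p(l_w\otimes1_y)$, and $t_dt_wt_y=t_wt_y$).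

In each line of (6) both sides map to $p$ under the corresponding isomorphism. First line: $r_z(p\otimes1_d)(1\otimes1\otimes\eta_d)=r_z(1_z\otimes\eta_d)p=p$. Second line: $r_w(1_w\otimes\eta_d)=1_w$ and $l_y(\eta_d\otimes1_y)=1_y$. Third line: $l_z(1_d\otimes p)(\eta_d\otimes1\otimes1)=l_z(\eta_d\otimes1_z)p=p$. $\square$

Next we need a splitting of the action $r_y$ that is itself linear for the right action of $B_d$. This is the place where relative hard Lefschetz enters.

**Lemma 8 (linear section).** Let $y\in c$ and $y\sim_Ld\in\mathcal D_0$. There is $\lambda_y\in\overline{\mathrm{Hom}}{}^a(B_y,B_yB_d)$ with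
$$r_y\lambda_y=1_y,\qquad \lambda_yr_y=(1_y\otimes m_d)(\lambda_y\otimes1_d). \tag{7}$$

*Proof.* **Step 1: a linear map $\iota$ of degree $-a$.** In the quotient $B_yB_d$ is a sum of $B_w(j)$ with $|j|\le a$, in which $B_w(\pm a)$ has multiplicity $\gamma(y,d;w)=\delta_{w,y}$. A nonzero map $B_y\to B_w(j)$ of degree $-a$ needs $j\ge a$, so $\overline{\mathrm{Hom}}{}^{-a}(B_y,B_yB_d)$ is one-dimensional, spanned by the inclusion $\iota$ of the summand $B_y(a)$. A nonzero map $B_w(j)\to B_{w'}(j')$ of degree $-2a$ needs $j'-j\ge2a$, so $j=-a$, $j'=a$, $w=w'=y$. Hence $\overline{\mathrm{Hom}}{}^{-2a}(B_yB_d,B_yB_d)$ is one-dimensional. It contains $\iota r_y$ and $(1_y\otimes m_d)(\iota\otimes1_d)$. Compose with $1_y\otimes\eta_d$: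
$$\iota r_y(1_y\otimes\eta_d)=\iota,\qquad(1_y\otimes m_d)(\iota\otimes1_d)(1_y\otimes\eta_d)=\bigl(1_y\otimes m_d(1_d\otimes\eta_d)\bigr)\iota=\iota .$$
Both elements lie on one line and have the same nonzero image, so $(1_y\otimes m_d)(\iota\otimes1_d)=\iota r_y$.

**Step 2: raising the degree, to get from $-a$ to $a$.** We show that $r_y\hat\rho^{\,a}\iota\in\overline{\mathrm{Hom}}{}^0(B_y,B_y)=\mathbb R$ is nonzero. Before passing to the quotient, choose a decomposition of $B_yB_d$. Let $\tilde\iota\in\mathrm{Hom}^{-a}(B_y,B_yB_d)$ be the inclusion of the unique summand $B_y(a)$, and $\tilde\pi\in\mathrm{Hom}^{-a}(B_yB_d,B_y)$ the projection to the unique summand $B_y(-a)$. By (S4) with $i=a$, the scalar $\tilde\pi\hat\rho^{\,a}\tilde\iota$ is nonzero, being an invertible $1\times1$ matrix. By (3) it stays nonzero in the quotient. The images of $\tilde\iota$ and $\tilde\pi$ in the quotient are nonzero and lie on the lines spanned by $\iota$ and by $r_y$. So $r_y\hat\rho^{\,a}\iota$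 is a nonzero multiple of $\tilde\pi\hat\rho^{\,a}\tilde\iota$.

**Step 3: linearity survives.** Let $\lambda_y$ be the multiple of $\hat\rho^{\,a}\iota$ with $r_y\lambda_y=1_y$. Since $m_d$ is a bimodule map, it commutes with multiplication by $\rho^a$ on its left side: $\hat\rho^{\,a}(1_y\otimes m_d)=(1_y\otimes m_d)(\hat\rho^{\,a}\otimes1_d)$. Hence
$$\hat\rho^{\,a}\iota r_y=\hat\rho^{\,a}(1_y\otimes m_d)(\iota\otimes1_d)=(1_y\otimes m_d)(\hat\rho^{\,a}\iota\otimes1_d),$$
which after rescaling is the second identity in (7). $\square$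

## 10. Two coboundary maps

Let $y,z\in J_{d_1d_2}$ and $M=M(y,z)$. We measure how far a degree-one map $f:B_y\to B_z$ is from commuting with the right action of $B_{d_2}$ and with the left action of $B_{d_1}$.

**Definition.** Put $E^R=\overline{\mathrm{Hom}}{}^{1-a}(B_yB_{d_2},B_z)$ and $E^L=\overline{\mathrm{Hom}}{}^{1-a}(B_{d_1}B_y,B_z)$, let
$$E_0^R=\ker\bigl((1_y\otimes\eta_{d_2})^*:E^R\to M\bigr),\qquad E_0^L=\ker\bigl((\eta_{d_1}\otimes1_y)^*:E^L\to M\bigr),$$
$$\partial^R:M\to E_0^R,\quad\partial^Rf=fr_y-r_z(f\otimes1_{d_2});\qquad\partial^L:M\to E_0^L,\quad\partial^Lf=fl_y-l_z(1_{d_1}\otimes f).$$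

These land where claimed: $(\partial^Rf)(1_y\otimes\eta)=f-r_z(1_z\otimes\eta)f=0$, and similarly for $\partial^L$.

**Dimensions.** A summand $B_w(j)$ of $B_yB_{d_2}$ contributes $\overline{\mathrm{Hom}}{}^{1-a-j}(B_w,B_z)$ to $E^R$. So only $j=-a$ (then $w=y$, once, contribution $M$) and $j=1-a$ with $w=z$ (multiplicity $\beta(y,d_2;z)$, contribution $\mathbb R$ each) matter. Thus $\dim E^R=\dim M+\beta(y,d_2;z)$. The map $(1_y\otimes\eta)^*:E^R\to M$ is onto because $f=(fr_y)(1_y\otimes\eta)$. Therefore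
$$\dim E_0^R=\beta(y,d_2;z),\qquad\dim E_0^L=\beta(d_1,y;z), \tag{8}$$
the second by the same argument.

**The flip.** For $d\in\mathcal D_0\cap c$ the flip sends $\eta_d$ to $\kappa_d\eta_d$ with $\kappa_d\in\mathbb R^\times$. By uniqueness in Lemma 6 it sends $r_y$ to $\kappa_{d_2}^{-1}l_{y^{-1}}$ and $l_y$ to $\kappa_{d_1}^{-1}r_{y^{-1}}$ for $y\in J_{d_1d_2}$. So it identifies $E^R_0,E^L_0$ for $(y,z)$ with $E^L_0,E^R_0$ for $(y^{-1},z^{-1})$, and $\partial^R,\partial^L$ with nonzero multiples of $\partial^L,\partial^R$.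

The linear section now shows that there is no obstruction on one side alone.

**Lemma 9.** $\partial^R$ is surjective.

*Proof.* Write $d=d_2$, $\eta=\eta_d$, and let $\theta\in E_0^R$, so $\theta(1_y\otimes\eta)=0$.

**Step 1: a cocycle identity.** This is what allows us to solve $\partial^Rf=\theta$. We claim that
$$\Psi:=\theta(r_y\otimes1_d)-\theta(1_y\otimes m_d)+r_z(\theta\otimes1_d)\in\overline{\mathrm{Hom}}{}^{1-2a}(B_yB_dB_d,B_z)$$
is $0$. Inserting units gives
$$\Psi(1\otimes1\otimes\eta)=\theta(1_y\otimes\eta)r_y-\theta+r_z(1_z\otimes\eta)\theta=0-\theta+\theta=0,$$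
$$\Psi(1\otimes\eta\otimes1)=\theta-\theta+r_z(\theta(1_y\otimes\eta)\otimes1_d)=0 .$$
In the quotient write $B_yB_d\cong B_y(-a)\oplus X$, where $X$ is a sum of $B_w(j)$ with $j\ge1-a$, $w\in c$, $w\sim_Ld$. The projection to $B_y(-a)$ is a nonzero multiple of $r_y$. On $B_w(j)B_d$, $\Psi$ lies in $\overline{\mathrm{Hom}}{}^{1-2a-j}(B_wB_d,B_z)$. For $j>1-a$ this is $0$ by (5). For $j=1-a$ it is $\overline{\mathrm{Hom}}{}^{-a}(B_wB_d,B_z)$, which is $0$ for $w\ne z$ and $\mathbb Rr_z$ for $w=z$. On this space $(1_w\otimes\eta)^*$ is injective because $r_z(1_z\otimes\eta)=1_z$. As $\Psi(1\otimes1\otimes\eta)=0$, $\Psi$ vanishes on $XB_d$. Hence $\Psi=\theta'(r_y\otimes1_d)$ for some $\theta'$, and $0=\Psi(1\otimes\eta\otimes1)=\theta'(r_y(1_y\otimes\eta)\otimes1_d)=\theta'$. So $\Psi=0$.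

**Step 2: solving the equation.** Put $f=\theta\lambda_y$, which has degree $(1-a)+a=1$, so $f\in M$. By (7) and $\Psi=0$,
$$\partial^Rf=\theta\lambda_yr_y-r_z(\theta\otimes1_d)(\lambda_y\otimes1_d)=\bigl[\theta(1_y\otimes m_d)-r_z(\theta\otimes1_d)\bigr](\lambda_y\otimes1_d)=\theta(r_y\otimes1_d)(\lambda_y\otimes1_d)=\theta.\ \square$$

Next we describe the maps $f$ that do commute with the right action. For $w\in c$ put $P_w=\overline{\mathrm{Hom}}{}^{-a}(B_wB_y,B_z)$, of dimension $\gamma(w,y;z)$ by (5). If $P_w\ne0$, then $w\sim_Rz\sim_Rd_1$ and $w\sim_Ly^{-1}\sim_Ld_1$, so $w\in J_{d_1}$. By adjunction, $p\mapsto p^\sharp=(p\otimes1)(1_w\otimes\mathrm{coev}_{y^{-1}})$ is an isomorphism $P_w\cong\overline{\mathrm{Hom}}{}^{-a}(B_w,B_zB_{y^{-1}})$. A nonzero map $B_w\to B_{w'}(j)$ of degree $-a$ with $j\le a$ forces $j=a$, $w'=w$. So this space is spanned by the inclusions of the summands $B_w(a)$ of $B_zB_{y^{-1}}$, and $\dim P_w=\gamma(z,y^{-1};w)$ as well. A basis of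 $P_w$ gives an isomorphism of $B_w(a)^{\dim P_w}$ with the sum of all summands $B_w(a)$ of $B_zB_{y^{-1}}$; for different $w$ these split inclusions are independent.

**Lemma 10.** The map $\bigoplus_{w\in J_{d_1}}G(w)\otimes P_w\to M$, $\zeta\otimes p\mapsto p(\zeta\otimes1_y)$, is injective with image $\ker\partial^R$.

*Proof.* *Injectivity.* Under the adjunction $M\cong\overline{\mathrm{Hom}}{}^1(R,B_zB_{y^{-1}})$, the map $p(\zeta\otimes1_y)$ corresponds to $(p\otimes1)(\zeta\otimes1\otimes1)\mathrm{coev}_{y^{-1}}=p^\sharp\zeta$. Since bases of the $P_w$ give independent split inclusions, a relation $\sum p_i^\sharp\zeta_i=0$ (with $p_i$ running over these bases) gives $\zeta_i=0$ for all $i$ in the quotient, hence in $G(w)$ by (4).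

*The image lies in the kernel.* For $f=p(\zeta\otimes1_y)$, the first line of (6) gives $fr_y=p(1_w\otimes r_y)(\zeta\otimes1\otimes1)=r_z(p\otimes1)(\zeta\otimes1\otimes1)=r_z(f\otimes1)$.

*Equality, by dimensions.* The image has dimension $\sum_wg(w)\gamma(z,y^{-1};w)=g(t_zt_{y^{-1}})=\tilde\mu(y,z)-\tau_0(t_zNt_{y^{-1}})$, by Proposition 3. By Lemma 9 and (8), $\dim\ker\partial^R=\tilde\mu(y,z)-\beta(y,d_2;z)$. By Lemma 2,
$$\beta(y,d_2;z)=\tau_0(t_yNt_{d_2}t_{z^{-1}})=\tau_0(t_yNt_{z^{-1}})=\tau_0\bigl((t_yNt_{z^{-1}})^\flat\bigr)=\tau_0(t_zNt_{y^{-1}}).\ \square$$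

## 11. Derivations and a central element of $J_c$

**Definition.** For $d\in\mathcal D_0\cap c$ and $w\in J_d$ let $\mathrm{Der}(w)=\{D\in M(d,w):D\eta_d=0\}$, and for $\zeta\in G(w)$ let
$$D_\zeta=r_w(\zeta\otimes1_d)-l_w(1_d\otimes\zeta)\in M(d,w).$$

We have $r_w(\zeta\otimes1_d)\eta_d=r_w(1_w\otimes\eta_d)\zeta=\zeta$ and $l_w(1_d\otimes\zeta)\eta_d=l_w(\eta_d\otimes1_w)\zeta=\zeta$. So $D_\zeta\in\mathrm{Der}(w)$, and $M(d,w)\to G(w)$, $D\mapsto D\eta_d$, is surjective with kernel $\mathrm{Der}(w)$. By Proposition 5, $\dim M(d,w)=g(w)+n_w$, so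
$$\dim\mathrm{Der}(w)=n_w. \tag{9}$$
Put $h^1(w)=\dim\mathrm{coker}\bigl(G(w)\to\mathrm{Der}(w),\ \zeta\mapsto D_\zeta\bigr)$. So $0\le h^1(w)\le n_w$, and **$h^1(w)=0$ implies $n_w\le g(w)$.**

For example, in a dihedral group and $c=c_1$, $J_s$ consists of elements of odd length and $N=t_{st}+t_{ts}$, so $\mathrm{Der}(w)=0$ for all $w\in J_s$.

The next lemma computes one cokernel in two ways; this is what makes the $h^1(w)$ fit together.

**Lemma 11.** For $y,z\in J_{d_1d_2}$ let $h^1(y,z)=\dim\mathrm{coker}\bigl((\partial^R,\partial^L):M\to E_0^R\oplus E_0^L\bigr)$. Then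
$$h^1(y,z)=\sum_{w\in J_{d_1}}h^1(w)\gamma(w,y;z)=\sum_{w\in J_{d_2}}h^1(w)\gamma(y,w;z).$$

*Proof.* Write $d=d_1$.

**Step 1: $E_0^L$ in terms of derivations.** Consider $\Xi:\bigoplus_{w\in J_d}\mathrm{Der}(w)\otimes P_w\to E_0^L$, $D\otimes p\mapsto p(D\otimes1_y)$. It lands in $E_0^L$ since $p(D\otimes1_y)(\eta_d\otimes1_y)=p(D\eta_d\otimes1_y)=0$. It is injective: by adjunction $p(D\otimes1_y)$ corresponds to $p^\sharp D\in\overline{\mathrm{Hom}}{}^{1-a}(B_d,B_zB_{y^{-1}})$, and we use the independent split inclusions together with (3). It is bijective: its source has dimension $\sum_{w\in J_d}n_w\gamma(w,y;z)$. In $t_dNt_y$ only $w\in J_d$ contribute, since $t_dt_w\ne0$ needs $w\sim_Rd$ and $t_wt_y\ne0$ needs $w\sim_Ly^{-1}\sim_Ld$. So this sum is the coefficient of $t_z$ in $t_dNt_y$, which is $\beta(d,y;z)=\dim E_0^L$ by Lemma 2 and (8).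

**Step 2: the first formula.** As $\partial^R$ is onto (Lemma 9), $h^1(y,z)$ is the dimension of the cokernel of $\partial^L$ restricted to $\ker\partial^R$. By Lemma 10 this kernel is spanned by the maps $f=p(\zeta\otimes1_y)$. By the second and third lines of (6),
$$fl_y=p(1_w\otimes l_y)(\zeta\otimes1_d\otimes1_y)=p\bigl(r_w(\zeta\otimes1_d)\otimes1_y\bigr),$$
$$l_z(1_d\otimes f)=l_z(1_d\otimes p)(1_d\otimes\zeta\otimes1_y)=p\bigl(l_w(1_d\otimes\zeta)\otimes1_y\bigr).$$
So $\partial^Lf=p(D_\zeta\otimes1_y)$. Under Lemma 10 and $\Xi$, $\partial^L|_{\ker\partial^R}$ becomes $\bigoplus_w(\zeta\mapsto D_\zeta)\otimes1_{P_w}$, and $\dim P_w=\gamma(w,y;z)$.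

**Step 3: the second formula, by the flip.** By Section 10, $h^1(y,z)=h^1(y^{-1},z^{-1})$. For $w\in J_{d'}$ with $d'\in\mathcal D_0\cap c$, and $\zeta\in G(w)$ with flip $\zeta'\in G(w^{-1})$, the flip of $D_\zeta$ is $\kappa_{d'}^{-1}\bigl(l_{w^{-1}}(1\otimes\zeta')-r_{w^{-1}}(\zeta'\otimes1)\bigr)=-\kappa_{d'}^{-1}D_{\zeta'}$. The flip maps $\mathrm{Der}(w)$ onto $\mathrm{Der}(w^{-1})$, so $h^1(w)=h^1(w^{-1})$. Now $y^{-1},z^{-1}\in J_{d_2d_1}$, and the first formula gives $h^1(y^{-1},z^{-1})=\sum_{w\in J_{d_2}}h^1(w)\gamma(w,y^{-1};z^{-1})$. Since $\gamma(w,y^{-1};z^{-1})=\gamma(y,w^{-1};z)$, replacing $w$ by $w^{-1}$ gives the second formula. $\square$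

**Corollary 12.** $Z=\sum_{d\in\mathcal D_0\cap c}\sum_{w\in J_d}h^1(w)t_w$ is a finite sum and is central in $J_c$.

*Proof.* The sum is finite since $h^1(w)\le n_w$. Let $y\in J_{d_1d_2}$. By (P2), $Zt_y$ and $t_yZ$ involve only $t_z$ with $z\in J_{d_1d_2}$; only $w\in J_{d_1}$ contribute to $Zt_y$ and only $w\in J_{d_2}$ to $t_yZ$. Their coefficients at $t_z$ are the two sums of Lemma 11. $\square$

**Definition (good).** $d\in\mathcal D_0\cap c$ is good if $n_w=\beta(d,d;w)=0$ for all $w\in J_d$. Equivalently $\beta(d,d;w)=0$ for all $w\in c$, because $h_{d,d,w}\ne0$ with $w\in c$ forces $w\in J_d$. The definition also makes sense for $a=0$, where $e$ is good.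

For instance, $s$ and $t$ are good in a dihedral group, by the computation of $N$ in Section 6.

**Proposition 13.** If $c$ contains a good $d_0$, then $h^1=0$ on all $J_d$. Hence $n_w\le g(w)$ for $w\in J_d$, $d\in\mathcal D_0\cap c$, and $k(t_x)\ge0$ for all $x\in c$.

*Proof.* As $h^1(w)\le n_w=0$ on $J_{d_0}$, $Zt_{d_0}=\sum_{w\in J_{d_0}}h^1(w)t_w=0$. Given $d\in\mathcal D_0\cap c$ choose $y\in J_{d_0d}$ (nonempty by Section 3). Then $t_yZ=Zt_y=Zt_{d_0}t_y=0$, so $t_{y^{-1}}t_yZ=0$. The element $t_{y^{-1}}t_y$ has nonnegative coefficients, and its coefficient at $t_d$ is $\tau_0(t_{y^{-1}}t_yt_d)=\tau_0(t_{y^{-1}}t_y)=1$. All structure constants and the coefficients of $Z$ are nonnegative, so nothing cancels and $t_dZ=\sum_{w\in J_d}h^1(w)t_w=0$. Thus $h^1=0$ on $J_d$, $G(w)\to\mathrm{Der}(w)$ is onto, and (9) gives $n_w\le g(w)$. Off the blocks $J_d$, $k(t_x)=0$ by Lemma 4. $\square$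

## 12. A good distinguished involution in every two-sided cell

First we see how goodness passes from parabolic subgroups and factors to $W$.

**Lemma 14.** (a) If $I\subset S$ and $d\in\mathcal D_0(W_I)$ is good in $W_I$, then $d\in\mathcal D_0(W)$ and $d$ is good in $W$. (b) If $d_k$ is good in $W_k$ for each $k$, then $(d_k)$ is good in $\prod W_k$. (c) The longest element $w_I$ of a finite parabolic subgroup is in $\mathcal D_0$, has $a(w_I)=l(w_I)$, and is good.

*Proof.* (a) $P_{e,d}$ and $l(d)$ are the same in $W_I$ and $W$, and so is $a(d)$ by (P7); hence $d\in\mathcal D_0(W)$. Suppose $\beta(d,d;x)\ne0$ and $a(x)=a(d)$. Then $x\in W_I$, since $C_d^2$ lies in the Hecke algebra of $W_I$. Also $x\le_{LR}d$ in $W_I$, and the $a$-values in $W_I$ agree by (P7). So by (P3) $x$ lies in the two-sided cell of $d$ in $W_I$, contradicting goodness there. (b) $P$ and $h$ are multiplicative and $a$ is additive, so $(d_k)\in\mathcal D_0$. For $x=(x_k)$ in its cell, the coefficient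 one below the top is $\beta(d,d;x)=\sum_k\beta(d_k,d_k;x_k)\prod_{j\ne k}\gamma(d_j,d_j;x_j)=0$. (c) In $W_I$, $a(w_I)=l(w_I)$ and $P_{e,w_I}=1$, so $w_I\in\mathcal D_0(W_I)$. $C_{w_I}^2$ is a multiple of $C_{w_I}$, and $h_{w_I,w_I,w_I}\in v^{3l(w_I)}\mathbb Z[v^{\pm2}]$ has no term $v^{l(w_I)-1}$, so $\beta(w_I,w_I;w_I)=0$. Apply (a) and (P7). $\square$

**The comparison with $J$ for finite $W'$.** Let $W'$ be a finite Weyl group. The map $\varphi=\bigoplus_{c''}\varphi_{c''}:H_{\mathbb C(v)}\to\bigoplus_{c''}J_{c''}\otimes\mathbb C(v)$ is an isomorphism (Lusztig). Indeed, $\varphi_{c''}(C_x)\ne0$ forces $c''\le_{LR}x$; and for $x\in c''$ we have $\varphi_{c''}(C_x)=t_xu$ by (1), with $u=v^{a(c'')}(1+v^{-1}(\cdots))$ invertible over $\mathbb C((v^{-1}))$. (For $c''=\{e\}$ this is trivial.) So the matrix of $\varphi$ is block triangular with invertible diagonal blocks. Each $J_{c''}\otimes\mathbb C$ is semisimple: on $J_{c''}\otimes\mathbb R$ the form $\langle j,j'\rangle=\tau_0(jj'^\flat)$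 is positive definite (the $t_x$ are orthonormal), and $\langle ij,j'\rangle=\langle j,i^\flat j'\rangle$, so orthogonal complements of left ideals are left ideals. A simple $J_{c''}\otimes\mathbb C$-module $V$ gives a simple $H_{\mathbb C(v)}$-module $V_v=\varphi_{c''}^*(\mathbb C(v)\otimes V)$, and thereby corresponds to an irreducible character of $W'$.

The next lemma gives good elements by a parity argument.

**Lemma 15.** Let $W'$ be an irreducible finite Weyl group and $c'$ a two-sided cell such that no simple $J_{c'}\otimes\mathbb C$-module corresponds to a character of degree $512$ of $E_7$ or $4096$ of $E_8$. Then every $d\in\mathcal D_0\cap c'$ is good.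

*Proof.* Let $a'=a(c')$. If $\beta(d,d;x)\ne0$ with $x\in c'$, then $x\in J_d$, and by parity $a'-1\equiv2l(d)+l(x)$, so $l(x)\not\equiv a'\pmod2$. So it suffices to show $l(x)\equiv a'\pmod2$ for all $x\in J_d$.

**Step 1: a sign automorphism.** If $\gamma(x,y;z)\ne0$, parity gives $a'\equiv l(x)+l(y)+l(z)$. Hence $\psi(t_x)=(-1)^{l(x)+a'}t_x$ is a ring automorphism of $J_{c'}$. It fixes $t_{d'}$ for $d'\in\mathcal D_0\cap c'$, as $l(d')-a'=2\delta(d')$. We must show that $\psi$ is trivial on $t_dJ_{c'}t_d=\bigoplus_{x\in J_d}\mathbb Zt_x$.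

**Step 2: a positive character of $t_dJ_{c'}t_d$.** It serves to detect signs. For $x,z\in J_d$, $t_{x^{-1}}t_x$ and $t_{z^{-1}}t_z$ both contain $t_d$, so $t_{x^{-1}}t_xt_{z^{-1}}t_z$ contains $t_d$; in particular $t_xt_{z^{-1}}\ne0$. The coefficient of $t_z$ in $t_yt_x$ is $\tau_0(t_yt_xt_{z^{-1}})$, which is the coefficient of $t_{y^{-1}}$ in $t_xt_{z^{-1}}$. So left multiplication by $\sum_{y\in J_d}t_y$ has a strictly positive matrix. By the Perron–Frobenius theorem it has an eigenvector $\xi$ with positive coefficients, and the eigenspace of its Perron–Frobenius eigenvalue is $\mathbb R\xi$. Right multiplications commute with left ones, so $\xi t_y=\chi(t_y)\xi$ for $y\in J_d$. Here $\xi t_y$ has nonnegative coefficients and is nonzero, so $\chi(t_y)>0$. Thus $\chi$ is a one-dimensional character, positive on the basis.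

**Step 3: the twist $V^\psi$.** As $t_d$ is an idempotent in a semisimple algebra, there is a unique simple $J_{c'}\otimes\mathbb C$-module $V$ with $t_dV\cong\chi$. Let $V^\psi$ be $V$ with $j$ acting as $\psi(j)$. Then $t_d(V^\psi)\cong\chi\circ\psi$. Let $\sigma$ be the $\mathbb C$-linear map $v\mapsto-v$. By parity $h_{x,d',z}(-v)=(-1)^{l(x)+l(d')+l(z)}h_{x,d',z}(v)$, and $l(d')\equiv a'$, so
$$(\psi\otimes\sigma)\varphi_{c'}(C_x)=\sum_{d',z}(-1)^{l(x)+l(d')+l(z)}(-1)^{l(z)+a'}h_{x,d',z}t_z=(-1)^{l(x)}\varphi_{c'}(C_x)=\varphi_{c'}(\hat\sigma(C_x)),$$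
with $\hat\sigma$ as in Section 1. Hence $(\psi\otimes\sigma)\varphi_{c'}=\varphi_{c'}\hat\sigma$. Write $\varphi_{c'}(T_w)=\sum_zb_z(v)t_z$. As $\hat\sigma(T_w)=T_w$, we get $b_z(-v)\psi(t_z)=b_z(v)t_z$, equivalently $b_z(v)\psi(t_z)=b_z(-v)t_z$. Taking traces on $V$, $\mathrm{tr}(T_w,V^\psi_v)=\sigma(\mathrm{tr}(T_w,V_v))$.

**Step 4: rationality.** By the theorem of Benson and Curtis (with the complements of Springer and Lusztig; see Geck–Pfeiffer's book), all irreducible characters of $H$ outside the listed ones take values in $\mathbb Q(q)$ on the $T_w$. So $\sigma$ fixes these values, $V_v^\psi\cong V_v$, hence $V^\psi\cong V$ and $\chi\circ\psi=\chi$. That is, $(-1)^{l(x)+a'}\chi(t_x)=\chi(t_x)>0$, so $l(x)\equiv a'$ for $x\in J_d$. $\square$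

The exceptional cells are reached from parabolic subgroups.

**Lemma 16.** Every two-sided cell of an irreducible finite Weyl group contains a good element.

*Proof.* By Lemma 15 only the cells containing characters of degree $512$ ($E_7$) or $4096$ ($E_8$) remain. Two-sided cells correspond to families (up to tensoring with sign), and the $a$-function on a cell is the $a$-value of a family. The exceptional sets of characters are stable under tensoring with sign, so the convention does not matter. The tables of families (Lusztig, *Characters of reductive groups over a finite field*, Ch. 4) give the following $a$-values, where exponents denote multiplicities.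

* $E_7$ (35 families): $0,1,2,3^2,4,5,6^3,7^2,8,9,10^2,11,12,13^2,14,15^2,16,20,21^3,22,25,30,36,37,46,63$. The exceptional family $\{\phi_{512,11},\phi_{512,12}\}$ is the one with $a=11$.
* $E_8$ (46 families): $0,1,2,3,4,5,6^2,7,8,9,10^2,11,12^2,13^2,14^2,15^2,16,20,21^2,22^2,23,24,25,26,28,30,31,32,36,37,42,46,47,52,63,74,91,120$. The exceptional families $\{\phi_{4096,11},\phi_{4096,12}\}$ and $\{\phi_{4096,26},\phi_{4096,27}\}$ are those with $a=11$ and $a=26$.

So each exceptional cell is the only two-sided cell with its $a$-value, and it is enough to find a good element with this $a$-value.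

For $a=11$, in $E_7$ and in $E_8$: take a parabolic subgroup $W_I$ of type $A_4\times A_1$. Then $a(w_I)=l(w_I)=10+1=11$, and $w_I$ is good by Lemma 14(c).

For $a=26$ in $E_8$: there is a parabolic subgroup of type $E_6\times A_1$, and $E_6$ has a two-sided cell with $a=25$ (the family of $6_p'=\phi_{6,25}$). Let $d_1\in\mathcal D_0(E_6)$ lie in it and let $s$ generate $A_1$. By Lemmas 15 and 14(b),(c), $d=(d_1,s)$ is good in $E_6\times A_1$. By Lemma 14(a) it is in $\mathcal D_0$ and good in $E_8$, and $a(d)=25+1=26$ by (P7). $\square$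

For affine Weyl groups we use one more published fact.

* **(F)** Every two-sided cell of an irreducible affine Weyl group meets a finite standard parabolic subgroup (Lusztig, *Cells in affine Weyl groups IV*, J. Fac. Sci. Univ. Tokyo 36 (1989), Theorem 4.8).

If (F) is formulated for an extended group $\Omega\ltimes W$, it follows for $W$. For $x,y\in W$, $x\le_{LR}y$ in $\Omega\ltimes W$ means $x\le_{LR}\omega y\omega^{-1}$ in $W$ for some $\omega\in\Omega$. If $x\le_{LR}\omega y\omega^{-1}$ and $y\le_{LR}\omega'x\omega'^{-1}$, then with $\phi$ the conjugation by $\omega\omega'$ we get $x\le_{LR}\omega y\omega^{-1}\le_{LR}\phi(x)\le_{LR}\phi^2(x)\le_{LR}\cdots$. As $\Omega$ acts on $W$ through a finite group, this chain returns to $x$, so $x\sim_{LR}\omega y\omega^{-1}$. If $y\in W_I$, then $\omega y\omega^{-1}$ lies in $\omega W_I\omega^{-1}$, again a standard parabolic subgroup.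

**Proposition 17.** Every two-sided cell $c$ of $W$ contains a good element.

*Proof.* Two-sided cells of a direct product are products of two-sided cells. So by (F) there is $w\in c\cap W_I$ with $W_I$ a finite parabolic subgroup (for finite factors take the whole factor). Decompose $W_I=\prod W_{I_k}$ into irreducible finite Weyl groups, $w=(w_k)$. By Lemma 16 there is a good element $d_k$ in the two-sided cell of $w_k$ in $W_{I_k}$. By Lemma 14(b),(a), $d=(d_k)$ is in $\mathcal D_0(W)$ and good in $W$. Also $d\sim_{LR}w$ in $W_I$, hence in $W$, so $d\in c$. $\square$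

## 13. Proof of Theorems A and B

**Theorem A.** For $a(c)=0$ the claim was checked at the start of Section 6. For $a(c)\ge1$, Propositions 17 and 13 give $k(t_x)\ge0$ for all $x\in c$, and Proposition 5 gives Theorem A for all $z\in c$. Every $z\in W$ lies in some two-sided cell. $\blacksquare$

**Theorem B, general part.** The element $N$ is that of Lemma 2, and $k=g-n$. The formulas are Lemma 4 (with $n(j)=\tau_0(jN)$) and Proposition 5, and $k\ge0$ on the basis was just shown. Let $z\in\mathcal D_1$, $d\in\mathcal D_0$, $z\sim_Ld$. If $z\not\sim_Lz^{-1}$, then $z\not\sim_Rd$, since otherwise $z^{-1}\sim_Ld\sim_Lz$; so $\tilde\mu(z,d)=g(z)=\pi_z$. If $z\sim_Lz^{-1}$, then $z^{-1}\sim_Ld$, so $z\sim_Rd$ and $\tilde\mu(z,d)=g(z)+n_z$ with $0\le n_z\le g(z)=\pi_z$.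

**Theorem B, $k=0$ for finite $W$.** Here the purpose is to compute $g$ on $J_c$ by a trace formula. We have $\tau=\sum_Vc_V^{-1}\,\mathrm{tr}(\cdot,V_v)$, with $V$ running over the simple modules of $\bigoplus_{c'}J_{c'}\otimes\mathbb C$. Here $c_V\in\mathbb Q[q,q^{-1}]$, and for $V$ belonging to $c'$ one has $c_V=b_Vv^{2a(c')}(1+O(v^{-2}))$ with a constant $b_V\ne0$ (Lusztig; see also Geck–Pfeiffer). As an illustration take type $A_1$: on the module of the cell $\{s\}$, $C_s$ acts by $v+v^{-1}$, so $T_s$ acts by $q$, and $c_V=1+q=v^2(1+v^{-2})$; on the module of $\{e\}$, $T_s$ acts by $-1$ and $c_V=1+q^{-1}$. The sum of the two inverses is $1=\tau(T_e)$, and $q/(1+q)-1/(1+q^{-1})=0=\tau(T_s)$.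

Let $a\ge1$ and $x\in c$. Suppose first that $V$ belongs to $c'\ne c$ and that $C_x$ acts nontrivially on $V_v$. Then $\varphi_{c'}(C_x)\ne0$, so $c'\le_{LR}c$ and $a(c')\ge a+1$. By (P2), $\mathrm{tr}(C_x,V_v)=\mathrm{tr}(\varphi_{c'}(C_x),V)$ has degree $\le a(c')-1$, as in Lemma 1. So the contribution to $\tau(C_x)$ has degree $\le(a(c')-1)-2a(c')=-a(c')-1\le-a-2$.

If $V$ belongs to $c$, then by (1) $\varphi_c(C_x)=t_xu=v^at_x+v^{a-1}t_xN+\cdots$, and $c_V^{-1}=b_V^{-1}v^{-2a}(1+O(v^{-2}))$. Compare coefficients in $\tau(C_x)=p_{e,x}$, with sums over the $V$ belonging to $c$. At $v^{-a}$ we get, by (P1), $\tau_0(t_x)=\sum_Vb_V^{-1}\mathrm{tr}(t_x,V)$ for all $x\in c$, hence $\tau_0(j)=\sum_Vb_V^{-1}\mathrm{tr}(j,V)$ for all $j\in J_c$. At $v^{-a-1}$ we get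
$$g(x)=\sum_Vb_V^{-1}\,\mathrm{tr}(t_xN,V)=\tau_0(t_xN)=n(t_x).$$
So $k=0$ and $g(z)=n_z$ for $z\in c$. For $a=0$ we had $N=0$, $k=0$ already. By Proposition 5, $\tilde\mu(z,d)=g(z)+n_z=2g(z)$ whenever $z\sim_Ld\sim_Rz$. $\blacksquare$
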